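# Dimension-free testing for Carleson measures on the Drury–Arveson space

## 1. Orthogonal point masses in the ball

Let $\mathbb B_n$ be the open unit ball of $\mathbb C^n$ and write $\bar z\cdot w=\sum_j\overline{z_j}w_j$. The Drury–Arveson space $H_n^2$ is the Hilbert space of holomorphic functions on $\mathbb B_n$ with reproducing kernel
$$k_w(z)=\frac1{1-\bar w\cdot z},\qquad\text{that is,}\qquad f(w)=\langle f,k_w\rangle\quad(f\in H_n^2,\ w\in\mathbb B_n).$$

Fix $0<r<1$, let $e_1,\dots,e_n$ be the standard basis, and put $x_j=re_j$. How large can $\sum_j|f(x_j)|^2$ be when $\|f\|\le1$? In other words, with $\mu=\sum_{j=1}^n\delta_{x_j}$, what is the square of the norm of the embedding $H_n^2\to L^2(\mu)$?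

The embedding is $Jf=(f(x_1),\dots,f(x_n))\in\mathbb C^n$, and $J^*c=\sum_jc_jk_{x_j}$, because $\langle f,\sum_jc_jk_{x_j}\rangle=\sum_j\overline{c_j}f(x_j)$. So $JJ^*$ is the matrix with entries $k_{x_j}(x_i)$. The diagonal entries are $\frac1{1-r^2}$. The off-diagonal entries are $1$, since $\bar x_j\cdot x_i=0$ for $i\ne j$. This matrix is $\big(\frac1{1-r^2}-1\big)I$ plus the all-ones matrix, so its largest eigenvalue is
$$\|J\|^2=\|JJ^*\|=\frac1{1-r^2}+n-1 .$$

Can one read off this number without solving an eigenvalue problem? Let us test $\mu$ on simple sets. For $w\ne0$ let $Pw=w/|w|$ and let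
$$T(w)=\{z\in\mathbb B_n:\ |1-\bar z\cdot Pw|\le1-|w|\},\qquad T(0)=\mathbb B_n .$$
These sets are called tents. A first test compares mass with size: how large is $\mu(T(w))/(1-|w|^2)$? Let $w\ne0$ and $\xi=Pw$. The point $x_j$ lies in $T(w)$ exactly when $|1-r\xi_j|\le1-|w|$, and then $r|\xi_j|\ge|w|$. If $T(w)$ contains $N\ge1$ of the points, then $N|w|^2/r^2\le\sum_j|\xi_j|^2\le1$, so $|w|^2\le r^2/N$ and
$$\frac{\mu(T(w))}{1-|w|^2}\le\frac{N}{1-r^2/N}=\frac{N^2}{N-r^2}=N+r^2+\frac{r^4}{N-r^2}.$$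
The right side is convex in $N\in[1,n]$, so it is at most the larger of its values at $N=1$ and $N=n$. The tent $T(0)$ gives only $n\le\frac{n^2}{n-r^2}$. Both end values are attained: $T(x_1)$ contains $x_1$, and for $w=\frac rn\sum_je_j$ we have $|w|=r/\sqrt n$ and $\xi_j=1/\sqrt n$, so that $|1-r\xi_j|=1-|w|$ for every $j$. Hence
$$\sup_w\frac{\mu(T(w))}{1-|w|^2}=\max\Big(\frac1{1-r^2},\ \frac{n^2}{n-r^2}\Big).$$
Since $\frac{n^2}{n-r^2}\ge n-1$ and a maximum is at least half the sum, this is at least $\frac12\|J\|^2$.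

A second test measures interaction. If $T$ is a tent containing $N\ge1$ of the points, then
$$\frac1{\mu(T)}\int_T\int_T\operatorname{Re}\frac1{1-\bar z\cdot z'}\,d\mu(z')\,d\mu(z)=\frac1N\Big(\frac N{1-r^2}+N(N-1)\Big)=\frac1{1-r^2}+N-1 ,$$
and for $T=T(0)$, where $N=n$, this is exactly $\|J\|^2$. The inner integral is constant on the points in $T$, so its root mean square over $T$ is the same number.

In this example both tests recover the embedding norm up to a factor that does not see $n$. The question of these notes is whether that is true for every measure.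

## 2. The Carleson norm and the testing constants $A$, $B$, $b$

The argument never uses that the dimension is finite, so let $H$ be a separable complex Hilbert space, $1\le\dim H\le\infty$, with open unit ball $\mathbb B$; for $H=\mathbb C^n$, $\mathbb B=\mathbb B_n$. We write $\bar z\cdot w$ for the inner product, linear in $w$. Let $\mathcal H$ be the reproducing kernel Hilbert space on $\mathbb B$ with kernel $k_w(z)=(1-\bar w\cdot z)^{-1}$. It exists because $(1-\bar w\cdot z)^{-1}=\sum_{m\ge0}(\bar w\cdot z)^m$, and entrywise powers of positive semidefinite matrices are positive semidefinite (Schur's product theorem). For $H=\mathbb C^n$ it is $H_n^2$. We use $\|k_w\|^2=k_w(w)=(1-|w|^2)^{-1}$, hence $|h(w)|\le\|h\|(1-|w|^2)^{-1/2}$. Functions in $\mathcal H$ are continuous, because $\|k_z-k_{z'}\|^2=k_z(z)+k_{z'}(z')-2\operatorname{Re}k_z(z')\to0$ as $z'\to z$.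

"Measure" means positive Borel measure on $\mathbb B$. Constants called absolute depend on nothing, in particular not on $H$ or $\mu$.

**Definition (Carleson norm).** $\displaystyle\|\mu\|=\|\mu\|_{Carleson}=\sup_{\|f\|_{\mathcal H}\le1}\Big(\int_{\mathbb B}|f|^2d\mu\Big)^{1/2}\in[0,\infty].$

For a point mass, $\|t\delta_p\|^2=t\|k_p\|^2=t/(1-|p|^2)$.

**Definition (tents).** $T(0)=\mathbb B$, and $T(w)=\{z\in\mathbb B:|1-\bar z\cdot Pw|\le1-|w|\}$ for $w\ne0$, where $Pw=w/|w|$.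

In the disc, $T(w)$ is the part of the disc inside the closed disc of radius $1-|w|$ about $Pw$, and $w$ lies on its edge. In general, put $h=1-|w|$ and write $z=z_1Pw+z'$ with $z'\perp Pw$. The condition reads $|1-z_1|\le h$, and it forces $|z'|^2\le1-|z_1|^2\le2(1-|z_1|)\le2h$. So a tent has size about $h$ in the complex direction of $Pw$ and size at most $\sqrt{2h}$ in the orthogonal directions.

**Definition (testing constants).** Put $K(x,y)=\operatorname{Re}\frac1{1-\bar x\cdot y}$, and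
$$A(\mu)=\sup_{w\in\mathbb B}\sqrt{(1-|w|^2)^{-1}\mu(T(w))},\qquad
B(\mu)=\sup_{w:\,\mu(T(w))>0}\sqrt{\frac1{\mu(T(w))}\int_{T(w)}\Big|\int_{T(w)}K(z,z')\,d\mu(z')\Big|^2d\mu(z)},$$
$$b(\mu)=\sup_{w:\,\mu(T(w))>0}\frac1{\mu(T(w))}\int_{T(w)}\int_{T(w)}K\,d\mu\,d\mu ,$$
with $B(0)=b(0)=0$. All values lie in $[0,\infty]$.

For $\mu=t\delta_p$: every tent $T$ containing $p$ gives $\frac1t\,t^2K(p,p)=\frac t{1-|p|^2}$, so $b=B=\|\mu\|^2$. In Section 1 we found $B=b=\|\mu\|^2$ as well. Under $\mu\mapsto t\mu$ the quantities $A$, $\sqrt B$, $\sqrt b$ and $\|\mu\|$ all scale like $t^{1/2}$.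

Arcozzi, Rochberg and Sawyer, in "Carleson Measures for the Drury-Arveson Hardy space and other Besov-Sobolev spaces on Complex Balls" (arXiv:0706.0435, 2007), proved that for each $n$ there are $0<c_n\le C_n<\infty$ with
$$c_n\|\mu\|\le A(\mu)+\sqrt{B(\mu)}\le C_n\|\mu\|$$
for all $\mu$ on $\mathbb B_n$. The constants obtained in that proof depend on $n$, and they wrote: "We do not know if the constants in the geometric characterization in the previous remark can be taken to be independent of dimension." They can.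

**Theorem 1.** There is an absolute constant $c>0$ such that for all $\mathbb B$ (in particular all $\mathbb B_n$, $n\ge1$) and all measures $\mu$,
$$c\,\|\mu\|\le A(\mu)+\sqrt{B(\mu)}\le2\|\mu\| .$$
The constant $2$ is sharp in every dimension.

**Theorem 2.** There is an absolute constant $C_*$ such that for every $\mathbb B$ and every finite $\mu$,
$$b(\mu)\le B(\mu)\le\|\mu\|^2\le C_*\,b(\mu),\qquad A(\mu)^2\le\min\big(\|\mu\|^2,\,4\,b(\mu)\big).$$
The inequalities $b\le\|\mu\|^2$, $B\le\|\mu\|^2$, $A\le\|\mu\|$ have the sharp constant $1$, as $\mu=\delta_0$ shows.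

So for finite measures the term $A$ is redundant, and the $L^2$ test in $B$ can be weakened to $\int_T\int_TK\le b\,\mu(T)$. A corollary about pull-backs of the kernel, Corollary 3, comes in Section 11.

## 3. Testing on kernels and on indicators of tents

**Lemma 4.** For every $\mu$, $A(\mu)\le\|\mu\|$ and $B(\mu)\le\|\mu\|^2$. For finite $\mu$, $b(\mu)\le B(\mu)$.

*Proof.* For the first two we may assume $\|\mu\|<\infty$. Taking $f=1=k_0$, of norm $1$, gives $\mu(\mathbb B)\le\|\mu\|^2<\infty$. This is the estimate for $w=0$ in $A$, and it shows that $\mu$ is finite.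

**Mass of a tent, by testing on $k_w$.** Let $w\ne0$, $z\in T(w)$ and $\zeta=\bar z\cdot Pw$. Then $|1-\bar w\cdot z|=|1-|w|\zeta|$, and
$$\big|1-|w|\zeta\big|=\big|(1-|w|)+|w|(1-\zeta)\big|\le(1-|w|)(1+|w|)=1-|w|^2.\tag{1}$$
So $|k_w|^2\ge(1-|w|^2)^{-2}$ on $T(w)$, while $\|k_w\|^2=(1-|w|^2)^{-1}$. Hence $\mu(T(w))(1-|w|^2)^{-2}\le\int|k_w|^2d\mu\le\|\mu\|^2(1-|w|^2)^{-1}$, which is $\mu(T(w))\le(1-|w|^2)\|\mu\|^2$.

**Interaction, by testing the adjoint on $1_T$.** Let $J:\mathcal H\to L^2(\mu)$ be the embedding, so $\|J\|=\|\mu\|$. For $g\in L^2(\mu)$, $J^*g(z)=\langle J^*g,k_z\rangle=\int g\,\overline{k_z}\,d\mu$. Thus for a tent $T$ we have $JJ^*1_T(z)=\int_T\overline{k_z}\,d\mu$, whose real part is $\int_TK(z,\cdot)\,d\mu$. Therefore $\int_T\big|\int_TK\big|^2d\mu\le\|JJ^*1_T\|^2\le\|\mu\|^4\mu(T)$, that is, $B\le\|\mu\|^2$.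

**From $B$ to $b$.** By Cauchy–Schwarz, $\int_T\big(\int_TK\big)d\mu\le\mu(T)^{1/2}\big\|\int_TK\big\|_{L^2(\mu|_T)}\le B(\mu)\,\mu(T)$. $\square$

This gives $A+\sqrt B\le2\|\mu\|$. **Sharpness.** For $\mu=\delta_0$, $\|\mu\|=\|k_0\|=1$. If $w\ne0$, then $0\in T(w)$ would require $1\le1-|w|$, so the only tent containing $0$ is $T(0)$. Hence $A=B=b=1$ and $A+\sqrt B=2\|\mu\|$.

**Lemma 5 (a quadratic form).** Let $\mu$ be finite and $g$ bounded, measurable, supported in $\{|z|\le R\}$ with $R<1$. There is a unique $u_g\in\mathcal H$ with $\int h\bar g\,d\mu=\langle h,u_g\rangle$ for all $h\in\mathcal H$. It is given by $u_g(z)=\int\overline{k_z}\,g\,d\mu$, and for real $g$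
$$\|u_g\|^2=\iint K(x,y)g(x)g(y)\,d\mu(x)\,d\mu(y).$$

*Proof.* Since $|h|\le(1-R^2)^{-1/2}\|h\|$ on $\{|z|\le R\}$, the functional is bounded and the Riesz theorem gives $u_g$. Next, $u_g(z)=\langle u_g,k_z\rangle=\overline{\langle k_z,u_g\rangle}=\int\overline{k_z}\,g\,d\mu$. If $g$ is real, put $h=u_g$: $\|u_g\|^2=\int u_gg\,d\mu=\iint\overline{k_x(y)}\,g(y)g(x)\,d\mu(y)\,d\mu(x)$. The left side is real, so we may take real parts under the integral, and $\operatorname{Re}\overline{k_x(y)}=K(x,y)$. $\square$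

**Lemma 6.** If $\mu$ is finite, then $A(\mu)^2\le4\,b(\mu)$.

*Proof.* The idea is that the energy $\iint K$ of a set bounds the value of $u_g$ at $w$, which in turn sees the mass of $T(w)$. Let $T=T(w)$ with $\mu(T)>0$, $E=T\cap\{|z|\le R\}$ and $g=1_E$. By Lemma 5,
$$b\,\mu(T)\ge\int_E\int_EK\,d\mu\,d\mu=\|u_g\|^2\ge\frac{|u_g(w)|^2}{\|k_w\|^2}=(1-|w|^2)\Big|\int_E\overline{k_w}\,d\mu\Big|^2 .$$
For $w\ne0$ and $z\in T$, with $\zeta$ as in (1), $\operatorname{Re}(1-|w|\zeta)\ge1-|w|$ and $|1-|w|\zeta|\le1-|w|^2$. Hence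
$$\operatorname{Re}k_w(z)\ge\frac{1-|w|}{(1-|w|^2)^2}=\frac1{(1-|w|)(1+|w|)^2},$$
and this also holds for $w=0$, where $k_0=1$. So $b\,\mu(T)\ge(1-|w|^2)\frac{\mu(E)^2}{(1-|w|)^2(1+|w|)^4}$. Letting $R\uparrow1$ gives $\mu(T)\le b\,(1+|w|)^2(1-|w|^2)\le4b\,(1-|w|^2)$. $\square$

## 4. The positive operator $\mathcal K$

What remains is $\|\mu\|^2\le C\,(A^2+b)$. Write $a=A(\mu)^2$, $b=b(\mu)$, and for measurable $f\ge0$
$$\mathcal Kf(x)=\int_{\mathbb B}K(x,y)f(y)\,d\mu(y)\in[0,\infty].$$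
Here $K>0$, because $\operatorname{Re}\frac1\omega=\frac{\operatorname{Re}\omega}{|\omega|^2}$ and $\operatorname{Re}(1-\bar x\cdot y)>0$ on $\mathbb B\times\mathbb B$. Also $K(x,y)=K(y,x)$. Since $K$ is continuous and $H$ is separable, $K$ is measurable for the product of the Borel $\sigma$-algebras, so Tonelli's theorem applies and $\mathcal Kf$ is Borel.

**Proposition 7 (Main Proposition).** Let $a,b<\infty$. If $f\ge0$ is bounded, measurable, and supported in some $\{|z|\le R\}$, $R<1$, then $\|\mathcal Kf\|_{L^2(\mu)}\le C'(a+b)\|f\|_{L^2(\mu)}$ with $C'$ absolute.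

**Proposition 7 implies, for $a,b<\infty$,**
$$\|\mu\|^2\le C(a+b),\qquad C=2C'.\tag{2}$$
First, $\mu(\mathbb B)=\mu(T(0))\le a<\infty$, so Lemma 5 is available. Let $h\in\mathcal H$ and $g=h1_{\{|z|\le R\}}=g_1+ig_2$ with $g_j$ real. By Lemma 5, $K\ge0$, Cauchy–Schwarz and Proposition 7,
$$\|u_{g_j}\|^2\le\iint K|g_j||g_j|\,d\mu\,d\mu=\int|g_j|\,\mathcal K|g_j|\,d\mu\le C'(a+b)\|g_j\|^2 .$$
As $u_g=u_{g_1}+iu_{g_2}$, we get $\|u_g\|\le(C'(a+b))^{1/2}(\|g_1\|+\|g_2\|)\le(2C'(a+b))^{1/2}\|g\|$. Then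
$$\|g\|^2=\int h\bar g\,d\mu=\langle h,u_g\rangle\le\|h\|\,(2C'(a+b))^{1/2}\|g\| ,$$
so $\int_{|z|\le R}|h|^2d\mu\le2C'(a+b)\|h\|^2$. Let $R\uparrow1$. $\square$

**(2) implies the theorems.** In Theorem 1 the lower bound is trivial if $A=\infty$ or $B=\infty$. Otherwise $\mu(\mathbb B)\le A^2<\infty$, so $b\le B$ by Lemma 4 and $\|\mu\|^2\le C(A^2+B)\le C(A+\sqrt B)^2$. In Theorem 2 let $\mu$ be finite. If $b=\infty$, the bound $\|\mu\|^2\le C_*b$ is trivial. Otherwise $a\le4b<\infty$ by Lemma 6 and $\|\mu\|^2\le5Cb$. The rest is Lemmas 4 and 6 and the computation for $\delta_0$.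

*From now on $\mu\ne0$ and $a,b<\infty$.* Then $\mu$ is finite, $a\ge\mu(\mathbb B)>0$ and $b\ge a/4>0$.

## 5. Unbounded potentials, and where Schur's test stops

For a symmetric positive kernel the first thing to try is Schur's test. By Cauchy–Schwarz, $(\mathcal Kf)^2\le\mathcal K1\cdot\mathcal K(f^2)$. So if $\mathcal K1\le M$ everywhere, then $\int(\mathcal Kf)^2d\mu\le M\int\mathcal K(f^2)\,d\mu=M\int f^2\,\mathcal K1\,d\mu\le M^2\|f\|^2$. We would be done if $\mathcal K1\le C(a+b)$. But $b$ controls only averages, $\int_T\mathcal K1_T\,d\mu\le b\,\mu(T)$, and pointwise bounds fail already in the disc.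

**Example.** Let $H=\mathbb C$, $x_j=1-2^{-j}$ for $j\ge1$, and $\mu=\sum_j2^{-j}\delta_{x_j}$. For $i\le j$, $1-x_ix_j=2^{-i}+2^{-j}(1-2^{-i})$ lies between $2^{-i}$ and $2\cdot2^{-i}$, so $2^{i-1}\le K(x_i,x_j)\le2^i$. Hence
$$\mathcal K1(x_j)\ge\sum_{i\le j}2^{-i}2^{i-1}=\frac j2,$$
which is unbounded. Yet $b\le8$. If $J$ is the least index with $x_J$ in a given tent $T$, then $\mu(T)\ge2^{-J}$ and
$$\int_T\int_TK\,d\mu\,d\mu\le2\sum_{i\ge J}\ \sum_{j\ge i}2^{-i-j}2^i=2\sum_{i\ge J}2^{1-i}=8\cdot2^{-J}.$$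
By Lemma 6, $a\le32$. So $a,b<\infty$ while $\sup\mathcal K1=\infty$.

The example also shows what survives. We have $\mathcal K1(x_j)\le\sum_{i\le j}1+\sum_{i>j}2^{-i}2^j=j+1$, so $\mathcal K1\le16$ on $\{x_1,\dots,x_{15}\}$, which carries all but $2^{-15}$ of the total mass $1$. An averaged bound gives a pointwise bound on a large part. The proof will use only half of the mass of suitable balls, together with a scheme, the good-$\lambda$ method, that accepts "half".

## 6. The quasi-distance $|1-\bar x\cdot y|$ in any dimension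

For $x,y\in\overline{\mathbb B}$ let
$$\rho(x,y)=|1-\bar x\cdot y|=\rho(y,x)\le2,\qquad s(x,y)=\operatorname{Re}(1-\bar x\cdot y)=\tfrac12\big(|x-y|^2+(1-|x|^2)+(1-|y|^2)\big);$$
the last equality comes from expanding $|x-y|^2$. Then $K=s/\rho^2$, so $0<K\le1/\rho$ on $\mathbb B\times\mathbb B$. We shall also use
$$1-|x|\le\rho(x,y),\qquad|x-y|^2\le2s(x,y)\le2\rho(x,y).\tag{3}$$
Note that $\rho(x,x)=1-|x|^2$ is not zero for $x\in\mathbb B$; $\rho$ is not a metric. The next lemma is a substitute for the triangle inequality.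

**Lemma 8.** $\rho(x,z)\le3(\rho(x,y)+\rho(y,z))$ for $x,y,z\in\overline{\mathbb B}$.

*Proof.* Write $y=\beta e$ with $|e|=1$ and $0\le\beta\le1$, $x=x_1e+x'$, $z=z_1e+z'$, with $x',z'\perp e$. Then $\rho(x,y)=|1-\beta x_1|$, $\rho(y,z)=|1-\beta z_1|$ and $\rho(x,z)\le|1-\bar x_1z_1|+|x'||z'|$.

*Orthogonal parts.* $|x'|^2\le1-|x_1|^2\le2(1-|x_1|)\le2(1-\beta|x_1|)\le2\rho(x,y)$, and likewise $|z'|^2\le2\rho(y,z)$. So $|x'||z'|\le2\sqrt{\rho(x,y)\rho(y,z)}\le\rho(x,y)+\rho(y,z)$.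

*Parallel parts.* $|1-\bar x_1z_1|\le|1-\bar x_1|+|x_1||1-z_1|\le|1-x_1|+|1-z_1|$. Moreover $|1-x_1|\le|1-\beta x_1|+(1-\beta)|x_1|\le|1-\beta x_1|+(1-\beta|x_1|)\le2\rho(x,y)$, where the middle step uses $|x_1|\le1$. Similarly $|1-z_1|\le2\rho(y,z)$. Add up. $\square$

**Lemma 9 (smoothness of $K$).** If $x,x',y\in\mathbb B$ and $100\,\rho(x,x')\le\rho(x,y)$, then
$$|K(x,y)-K(x',y)|\le10\,\rho(x,x')^{1/2}\rho(x,y)^{-3/2}.$$

*Proof.* Let $p=\rho(x,x')$ and $d=\rho(x,y)$. Split $\overline{(x-x')}\cdot y=\overline{(x-x')}\cdot(y-x)+\overline{(x-x')}\cdot x$. By (3), the first term has modulus at most $\sqrt{2p}\sqrt{2d}=2\sqrt{pd}$. The second equals $|x|^2-\bar x'\cdot x=(1-\bar x'\cdot x)-(1-|x|^2)$, of modulus at most $p+2(1-|x|)\le3p$. Since $p\le d$, $3p\le3\sqrt{pd}$. So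
$$|\bar x\cdot y-\bar x'\cdot y|\le5\sqrt{pd}\le5\cdot\tfrac d{10}=\tfrac d2 .$$
Hence $\rho(x',y)\ge d/2$, and
$$\Big|\frac1{1-\bar x\cdot y}-\frac1{1-\bar x'\cdot y}\Big|\le\frac{5\sqrt{pd}}{d\cdot d/2}=10\,p^{1/2}d^{-3/2}.\qquad\square$$

**Definition ($\rho$-balls).** For $x\in\mathbb B$, $r>0$: $U(x,r)=\{y\in\mathbb B:\rho(x,y)\le r\}$.

It is empty if $r<1-|x|$, and equals $\mathbb B$ if $r\ge2$. It need not contain its center: in the disc, $U(\frac12,0.6)$ contains $0.9$ because $|1-0.45|=0.55$, but not $\frac12$ because $1-\frac14=0.75$.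

**Lemma 10.** (i) $\mu(U(x,r))\le12\,a\,r$. (ii) If $U(x,r)\ne\emptyset$, there is a tent $Q$ with $U(x,r)\subset Q\subset U(x,21r)$.

*Proof.* We may assume $U(x,r)\ne\emptyset$, so $1-|x|\le r$. Let $\xi=Px$, or any unit vector if $x=0$. Then $\rho(x,\xi)=1-|x|$, so for $y\in U(x,r)$ Lemma 8 gives $\rho(y,\xi)\le3(r+1-|x|)\le6r$.

If $6r<1$, let $Q=T((1-6r)\xi)=\{y\in\mathbb B:\rho(y,\xi)\le6r\}\supset U(x,r)$. Then $\mu(Q)\le a\big(1-(1-6r)^2\big)\le12ar$, and $y\in Q$ gives $\rho(x,y)\le3(1-|x|+6r)\le21r$. If $6r\ge1$, let $Q=T(0)=\mathbb B$. Then $\mu(Q)\le a\le6ar$, and $\rho\le2\le12r$. $\square$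

## 7. Vitali's lemma and a maximal function without doubling

The usual tools at this point are covers with bounded overlap, or a doubling bound $\mu(U(x,9r))\le C\mu(U(x,r))$. The points $x_j=re_j$ of Section 1 show that neither comes with a constant free of $n$. Let $1-r^2\le\frac19$. Then $x_j\in U(x_j,\frac19)$, since $\rho(x_j,x_j)=1-r^2$, while $\rho(x_i,x_j)=1$ for $i\ne j$. By Lemma 8 the balls $U(x_j,\frac17)$ are pairwise disjoint: a common point of two of them would give $1\le3\cdot\frac27$. All of them lie in $\mathbb B_n=U(0,1)$. So a ball of radius $1$ contains at least $n$ disjoint balls of radius $\frac17$, and counting balls brings in the dimension. For $\mu=\sum_j\delta_{x_j}$, $\mu(U(x_1,\frac19))=1$ but $\mu(U(x_1,1))=n$, so a ninefold enlargement multiplies the mass by $n$. Normalizing $\mu$ by a factor so that $a\le1$ does not change this ratio.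

Vitali's selection of disjoint balls, in contrast, uses only Lemma 8. Its price is that the enlarged balls appear in the conclusion. For the maximal function we absorb this price into the definition.

**Definition (maximal function).** For measurable $f\ge0$, bounded, $\displaystyle Mf(x)=\sup_{r>0}\frac1{\mu(U(x,9r))}\int_{U(x,r)}f\,d\mu$, with $0/0=0$.

For fixed $r$, numerator and denominator are Borel in $x$ by Tonelli, because $\{(x,y):\rho(x,y)\le r\}$ is closed. Both are right continuous in $r$, so the supremum may be taken over rational $r$ and $Mf$ is Borel. Clearly $Mf\le\|f\|_\infty$. By definition and Lemma 10(i),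
$$\int_{U(x,r)}f\,d\mu\le Mf(x)\,\mu(U(x,9r))\le108\,a\,r\,Mf(x).\tag{4}$$

**Lemma 11 (Vitali).** Let $D\subset\mathbb B$, and for $x\in D$ let $0<r_x\le2$ with $\mu(U(x,r_x))>0$. There are countably many $x_i\in D$ such that the balls $U(x_i,r_{x_i})$ are disjoint and $D\subset\bigcup_iU(x_i,9r_{x_i})$.

*Proof.* Put $x$ into layer $k\ge1$ if $2^{-k}<r_x/2\le2^{1-k}$. For $k=1,2,\dots$ in turn, choose in layer $k$ a maximal set of points whose balls are disjoint from each other and from the balls chosen earlier (Zorn's lemma). The chosen balls are disjoint with positive measure, and $\mu$ is finite, so they are countably many. Let $x\in D$. By maximality $U(x,r_x)$ is chosen or meets a chosen ball of the same or an earlier layer; it is nonempty, so in either case it contains a point $p$ of a chosen $U(x_i,r_{x_i})$ with $r_x\le2r_{x_i}$. By Lemma 8, $\rho(x_i,x)\le3(r_{x_i}+r_x)\le9r_{x_i}$. $\square$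

**Lemma 12.** $\|Mf\|^2_{L^2(\mu)}\le8\|f\|^2_{L^2(\mu)}$ for bounded measurable $f\ge0$.

*Proof.* *Weak type.* If $Mf(x)>\lambda>0$, there is $r_x$ with $\int_{U(x,r_x)}f\,d\mu>\lambda\,\mu(U(x,9r_x))$. We may take $r_x\le2$, because for $r\ge2$ the balls $U(x,r)$ and $U(x,9r)$ are both $\mathbb B$. The integral is positive, so $\mu(U(x,r_x))>0$. Lemma 11 gives disjoint balls with
$$\mu(Mf>\lambda)\le\sum_i\mu(U(x_i,9r_{x_i}))\le\frac1\lambda\sum_i\int_{U(x_i,r_{x_i})}f\,d\mu\le\frac1\lambda\int f\,d\mu .$$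
*Interpolation.* Since $M(f1_{\{f\le\lambda/2\}})\le\lambda/2$, the set $\{Mf>\lambda\}$ lies in $\{M(f1_{\{f>\lambda/2\}})>\lambda/2\}$, so $\mu(Mf>\lambda)\le\frac2\lambda\int_{f>\lambda/2}f\,d\mu$. Integrating against $2\lambda\,d\lambda$: $\|Mf\|^2\le4\int f\cdot(2f)\,d\mu=8\|f\|^2$. $\square$

**Lemma 13 (tails).** For $x\in\mathbb B$, $r>0$ and bounded measurable $f\ge0$,
$$\int_{\rho(x,y)\ge r}\rho(x,y)^{-3/2}d\mu(y)\le84\,a\,r^{-1/2},\qquad\int_{\rho(x,y)\ge r}\rho(x,y)^{-3/2}f(y)\,d\mu(y)\le756\,a\,r^{-1/2}Mf(x).$$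

*Proof.* Split into $2^mr\le\rho<2^{m+1}r$, $m\ge0$. By Lemma 10(i) the first integral is at most
$$\sum_{m\ge0}(2^mr)^{-3/2}\,12a\,2^{m+1}r=\frac{24a}{1-2^{-1/2}}\,r^{-1/2}\le84\,a\,r^{-1/2}.$$
Using (4) instead replaces $12a$ by $108\,a\,Mf(x)$, which is a factor $9Mf(x)$. $\square$

## 8. Half of a doubling ball has bounded potential

Here is the repair of Schur's test. Chebyshev's inequality gives a bound on half of a ball. Smoothness of $K$ then carries the bound from that half to every point of $\mathbb B$, which is what makes it usable under Tonelli.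

**Lemma 14 (big pieces).** Let $\beta\ge1$, and let $U_0=U(x,r)$ satisfy $\mu(U_0)>0$ and $\mu(U(x,21r))\le\beta\mu(U_0)$. There is a Borel set $G\subset U_0$ with $\mu(G)\ge\frac12\mu(U_0)$ and
$$\mathcal K1_G\le C_3(\beta b+a)\quad\text{everywhere on }\mathbb B,\qquad C_3=2500.$$

*Proof.* **Choosing $G$.** With $Q$ from Lemma 10(ii),
$$\int_{U_0}\mathcal K1_{U_0}\,d\mu\le\int_Q\int_QK\,d\mu\,d\mu\le b\,\mu(Q)\le\beta b\,\mu(U_0).$$
Let $G=\{y\in U_0:\mathcal K1_{U_0}(y)\le2\beta b\}$. By Chebyshev $\mu(U_0\setminus G)\le\frac12\mu(U_0)$, and $\mathcal K1_G\le\mathcal K1_{U_0}\le2\beta b$ on $G$.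

**Extending the bound off $G$.** Let $x'\in\mathbb B\setminus G$ and $\rho_0=\inf_{y\in G}\rho(x',y)\ge1-|x'|>0$. Choose $x''\in G$ with $\rho(x',x'')\le2\rho_0$. For $y\in G$ with $\rho(x',y)\ge200\rho_0\ge100\,\rho(x',x'')$, Lemma 9 gives $K(x',y)\le K(x'',y)+10(2\rho_0)^{1/2}\rho(x',y)^{-3/2}$. By Lemma 13 these $y$ contribute to $\mathcal K1_G(x')$ at most
$$\mathcal K1_G(x'')+10(2\rho_0)^{1/2}\cdot84a\,(200\rho_0)^{-1/2}\le2\beta b+84a .$$
The other $y\in G$ satisfy $\rho_0\le\rho(x',y)<200\rho_0$. Since $K\le1/\rho$, they contribute at most $\rho_0^{-1}\cdot12a\cdot200\rho_0=2400a$. The total is at most $2\beta b+2484a\le2500(\beta b+a)$. $\square$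

## 9. The good-$\lambda$ inequality

Fix $f$ as in Proposition 7. On the support of $f$, $K(x,y)\le1/\rho(x,y)\le1/(1-R)$, so $\mathcal Kf\le\|f\|_\infty\mu(\mathbb B)/(1-R)$ is bounded and $\mathcal Kf\in L^2(\mu)$. We compare the set $\{\mathcal Kf>(1+\varepsilon)\lambda\}$ with $\{\mathcal Kf>\lambda\}$, apart from points where $Mf$ is large.

Two thoughts organize the argument. First, Vitali gives $\mu(D)\le\sum\mu(U(x_i,9r_i))$, and this is affordable only if the balls are doubling. A point $x$ near which all balls are non-doubling must be treated differently. There the mass of the small balls decays very fast, so the small scales hardly contribute to $\mathcal Kf(x)$, and such a point cannot satisfy $\mathcal Kf(x)>(1+\varepsilon)\lambda$ with $Mf(x)$ small. Second, we do not try to show that the bad set fills only a small part of each ball. It is enough that a fixed fraction of disjoint balls in $\{\mathcal Kf>\lambda\}$ is *not* bad, and Lemma 14 supplies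 this fraction.

Set
$$\kappa=900,\quad\beta=\kappa^2,\quad q=\frac{4\beta}{4\beta+1}<1,\quad(1+\varepsilon)^{-2}=\frac{1+q}2,$$
$$C_1=756+43200+24\kappa^2,\quad C_2=C_1+756,\quad\gamma=\min\Big(\frac\varepsilon{2C_2a},\ \frac\varepsilon{8C_3\beta(\beta b+a)}\Big).$$
Here $\varepsilon>0$ because $q<1$, and $\varepsilon<1$ because $\frac{1+q}2>\frac12$. Moreover $\gamma\ge c_0/(a+b)$ with the absolute constant $c_0=\min\big(\frac\varepsilon{2C_2},\frac\varepsilon{8C_3\beta^2}\big)>0$.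

**Proposition 15.** For every $\lambda>0$, let $\Omega=\{\mathcal Kf>\lambda\}$ and $D=\{\mathcal Kf>(1+\varepsilon)\lambda,\ Mf\le\gamma\lambda\}\subset\Omega$. Then $\mu(D)\le q\,\mu(\Omega)$.

*Proof.* We may assume $D\ne\emptyset$.

**Case 1: $\Omega=\mathbb B$.** This case has no point outside $\Omega$ to compare with, so we apply Lemma 14 to the whole ball. Pick $x\in D$. As $U(x,2)=\mathbb B$, (4) gives $\int f\,d\mu\le Mf(x)\mu(\mathbb B)\le\gamma\lambda\mu(\mathbb B)$. Let $G$ be the set of Lemma 14 for $U_0=U(x,2)=\mathbb B$. By Tonelli and the symmetry of $K$,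
$$\int_G\mathcal Kf\,d\mu=\int f\,\mathcal K1_G\,d\mu\le C_3(\beta b+a)\gamma\lambda\,\mu(\mathbb B)\le\frac\varepsilon{8\beta}\,\lambda\,\mu(\mathbb B)\le\frac\lambda4\,\mu(\mathbb B).$$
On $D$ we have $\mathcal Kf>\lambda$, so $\mu(G\cap D)\le\frac14\mu(\mathbb B)$ and $\mu(G\setminus D)\ge\frac14\mu(\mathbb B)$. Hence $\mu(D)\le\frac34\mu(\mathbb B)\le q\,\mu(\Omega)$.

**Case 2: $\Omega\ne\mathbb B$.** For $x\in\Omega$ let $\delta=\delta(x)=\inf_{z\notin\Omega}\rho(x,z)\in[1-|x|,2]$, so $\delta>0$. Choose $z_0\in\mathbb B\setminus\Omega$ with $\rho(x,z_0)\le2\delta$.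

**Step 1 (scales from $\delta/2$ up).** The purpose is to show that, at a point $x\in\Omega$, the part of $\mathcal Kf(x)$ coming from distances larger than $\delta/2$ exceeds $\lambda$ by at most a multiple of $a\,Mf(x)$. If $\rho(x,y)\ge200\delta\ge100\,\rho(x,z_0)$, Lemma 9 gives $K(x,y)\le K(z_0,y)+10(2\delta)^{1/2}\rho(x,y)^{-3/2}$. Since $\mathcal Kf(z_0)\le\lambda$, Lemma 13 yields
$$\int_{\rho(x,y)\ge200\delta}K(x,y)f(y)\,d\mu(y)\le\lambda+10(2\delta)^{1/2}\cdot756\,a\,(200\delta)^{-1/2}Mf(x)=\lambda+756\,a\,Mf(x).$$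
In the middle range $K\le2/\delta$, and (4) gives
$$\int_{\delta/2<\rho(x,y)<200\delta}K(x,y)f(y)\,d\mu(y)\le\frac2\delta\cdot108\,a\cdot200\,\delta\,Mf(x)=43200\,a\,Mf(x).$$

**Step 2 (descent to a doubling scale).** The purpose is to go down from $\delta/2$ to the first doubling ball around $x$ at bounded cost. Let $t_m=\kappa^{-m}\delta/2$, $m\ge0$. Call $m$ *doubling* if $\mu(U(x,t_m))>0$ and $\mu(U(x,\kappa t_m))\le\beta\mu(U(x,t_m))$. (For $\mu=\sum_{j\le n}\delta_{re_j}$ and $x=re_1$, an index with $1-r^2\le t_m<1\le\kappa t_m$ has $\mu(U(x,t_m))=1$ and $\mu(U(x,\kappa t_m))=n$, so it is doubling exactly when $n\le\beta$.) Let $m_0\in\{0,1,\dots\}\cup\{\infty\}$ be the first doubling index, $\infty$ if there is none.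

If $m$ is not doubling, then $\mu(U(x,t_m))\le\beta^{-1}\mu(U(x,\kappa t_m))$, whichever of the two conditions fails. As $\kappa t_m=t_{m-1}$ for $m\ge1$, iterating and using Lemma 10(i) gives, for $m<m_0$,
$$\mu(U(x,\kappa t_m))\le\beta^{-m}\mu(U(x,\kappa t_0))\le\beta^{-m}\,12\,a\,\kappa\,t_0 .$$
On the annulus $t_{m+1}<\rho(x,y)\le t_m$ we have $K\le1/t_{m+1}=\kappa^{m+1}/t_0$. By (4) and $9\le\kappa$, $\int_{U(x,t_m)}f\,d\mu\le Mf(x)\mu(U(x,\kappa t_m))$. Hence
$$\sum_{m<m_0}\int_{t_{m+1}<\rho(x,y)\le t_m}Kf\,d\mu\le\sum_{m\ge0}\frac{\kappa^{m+1}}{t_0}\,\beta^{-m}\,12\,a\,\kappa\,t_0\,Mf(x)=12\,\kappa^2a\,Mf(x)\sum_{m\ge0}\kappa^{-m}\le24\,\kappa^2a\,Mf(x).$$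
This is where $\beta=\kappa^2$ is used: the kernel grows by $\kappa$ per scale and the mass decays by $\beta$, so $\beta>\kappa$ makes the series converge.

If $m_0=\infty$, the annuli exhaust $U(x,t_0)$, because $U(x,t_m)=\emptyset$ once $t_m<1-|x|$. With Step 1 we get $\mathcal Kf(x)\le\lambda+C_1a\,Mf(x)$. If $m_0<\infty$, put $r_x=t_{m_0}\le\delta/2$. Then
$$\int_{\rho(x,y)>r_x}K(x,y)f(y)\,d\mu(y)\le\lambda+C_1\,a\,Mf(x).\tag{5}$$

Now let $x\in D$. Then $C_1aMf(x)\le C_1a\gamma\lambda\le\frac\varepsilon2\lambda$, while $\mathcal Kf(x)>(1+\varepsilon)\lambda$, so $m_0=\infty$ is impossible. Thus every $x\in D$ has a radius $r_x\le\delta(x)/2$ with (5),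
$$\mu(U(x,r_x))>0,\qquad\mu(U(x,\kappa r_x))\le\beta\,\mu(U(x,r_x)).$$
Also $U(x,r_x)\subset\Omega$, because $r_x<\delta(x)$.

**Step 3 (Vitali, affordable now).** The purpose is to replace $D$ by disjoint balls inside $\Omega$. Lemma 11 gives $x_i\in D$, $r_i=r_{x_i}$, with $U_i=U(x_i,r_i)$ disjoint and $D\subset\bigcup_iU(x_i,9r_i)$. As $9\le\kappa$,
$$\mu(D)\le\sum_i\mu(U(x_i,\kappa r_i))\le\beta\sum_i\mu(U_i).\tag{6}$$

**Step 4 (localization).** The purpose is to show that at points of $U_i\cap D$ the near part of $f$ alone produces a potential above $\frac\varepsilon2\lambda$. Let $U_i^*=U(x_i,100r_i)$ and $y\in U_i$. If $z\notin U_i^*$, then $\rho(x_i,z)>100r_i\ge100\,\rho(x_i,y)$, so Lemma 9 gives $K(y,z)\le K(x_i,z)+10\,r_i^{1/2}\rho(x_i,z)^{-3/2}$. By (5) and Lemma 13,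
$$\mathcal K(f1_{\mathbb B\setminus U_i^*})(y)\le\lambda+C_1aMf(x_i)+10\,r_i^{1/2}\cdot756\,a\,(100r_i)^{-1/2}Mf(x_i)=\lambda+C_2\,a\,Mf(x_i)\le\big(1+\tfrac\varepsilon2\big)\lambda ,$$
since $Mf(x_i)\le\gamma\lambda$ and $C_2a\gamma\le\frac\varepsilon2$. So if $y\in U_i\cap D$, then $\mathcal K(f1_{U_i^*})(y)>\frac\varepsilon2\lambda$.

**Step 5 (a quarter of each ball is not in $D$).** The purpose is to bound $D$ inside the big piece of $U_i$. Let $G_i\subset U_i$ be the set of Lemma 14; the lemma applies because $21\le\kappa$. By Tonelli, symmetry, Lemma 14 and (4) with radius $100r_i$,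
$$\int_{G_i}\mathcal K(f1_{U_i^*})\,d\mu=\int_{U_i^*}f\,\mathcal K1_{G_i}\,d\mu\le C_3(\beta b+a)\,Mf(x_i)\,\mu(U(x_i,900r_i))\le C_3(\beta b+a)\,\gamma\lambda\,\beta\,\mu(U_i).$$
Here $900=\kappa$ was used. By Chebyshev, Step 4 and the choice of $\gamma$,
$$\mu(G_i\cap D)\le\frac2{\varepsilon\lambda}\,C_3(\beta b+a)\,\gamma\lambda\,\beta\,\mu(U_i)\le\frac14\,\mu(U_i),\qquad\text{so}\qquad\mu(G_i\setminus D)\ge\frac14\,\mu(U_i).$$

**Step 6 (adding up).** The sets $G_i\setminus D$ are disjoint and lie in $\Omega\setminus D$. With (6),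
$$\mu(D)\le\mu(\Omega)-\frac14\sum_i\mu(U_i)\le\mu(\Omega)-\frac1{4\beta}\,\mu(D),$$
that is, $\mu(D)\le\frac{4\beta}{4\beta+1}\mu(\Omega)=q\,\mu(\Omega)$. $\square$

## 10. Integrating the distributional inequality

*Proof of Proposition 7.* The set $\{\mathcal Kf>(1+\varepsilon)\lambda\}$ is contained in $D\cup\{Mf>\gamma\lambda\}$, so Proposition 15 gives, for all $\lambda>0$,
$$\mu(\mathcal Kf>(1+\varepsilon)\lambda)\le q\,\mu(\mathcal Kf>\lambda)+\mu(Mf>\gamma\lambda).$$
Integrate against $2\lambda\,d\lambda$, using $\int_0^\infty2\lambda\,\mu(F>s\lambda)\,d\lambda=s^{-2}\|F\|_2^2$ for $F\ge0$, $s>0$, and then Lemma 12: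
$$\frac{1+q}2\,\|\mathcal Kf\|_2^2=(1+\varepsilon)^{-2}\|\mathcal Kf\|_2^2\le q\,\|\mathcal Kf\|_2^2+8\gamma^{-2}\|f\|_2^2 .$$
The number $q$ is close to $1$, but $\varepsilon$ was chosen so that $(1+\varepsilon)^{-2}>q$. Since $\|\mathcal Kf\|_2<\infty$, as noted at the start of Section 9, we may subtract:
$$\|\mathcal Kf\|_2^2\le\frac{16}{1-q}\,\gamma^{-2}\|f\|_2^2\le\frac{16}{(1-q)c_0^2}\,(a+b)^2\|f\|_2^2 .$$
All constants are absolute, so Proposition 7 holds with $C'=4(1-q)^{-1/2}c_0^{-1}$. $\square$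

By Section 4, this gives (2) and therefore Theorem 1 and Theorem 2, for every separable $H$.

## 11. Pull-backs and complete Pick kernels

Because Theorem 2 holds in every dimension, including infinite dimension, it transfers to any kernel obtained from $k$ by a change of variables.

**Corollary 3.** Let $X$ be a measurable space, $\varphi:X\to\mathbb B$ measurable, and let $\mathcal H_k$ be the reproducing kernel Hilbert space on $X$ with kernel $k(x,y)=(1-\overline{\varphi(y)}\cdot\varphi(x))^{-1}$. For finite $\mu$ on $X$, the quantity $\sup_{\|f\|_{\mathcal H_k}\le1}\int|f|^2d\mu$ is comparable, with absolute constants, to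
$$\sup_T\frac1{\mu(\varphi^{-1}T)}\int_{\varphi^{-1}T}\int_{\varphi^{-1}T}\operatorname{Re}k\,d\mu\,d\mu ,$$
where $T$ ranges over the tents of $\mathbb B$ with $\mu(\varphi^{-1}T)>0$.

By the Agler–McCarthy theorem, every irreducible complete Pick kernel normalized at a point has this form, up to the size of $H$. As a small example, take $X=[0,1)$ and $\varphi(x)=x$ in the disc: then $k(x,y)=\frac1{1-xy}$, and the measure of Section 5 lives on $X$.

*Proof.* **Pull-back of the space.** The purpose is to identify the unit ball of $\mathcal H_k$. Let $N=\{F\in\mathcal H:F\circ\varphi=0\}$, a closed subspace. The map $F\mapsto F\circ\varphi$ is injective on $N^\perp$; give its image the norm of $N^\perp$. Each $k_{\varphi(y)}$ is orthogonal to $N$, since $\langle F,k_{\varphi(y)}\rangle=F(\varphi(y))=0$ for $F\in N$. For $F\in N^\perp$, $F(\varphi(y))=\langle F,k_{\varphi(y)}\rangle$, so the image is a reproducing kernel Hilbert space with kernel $k_{\varphi(y)}(\varphi(x))=k(x,y)$.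 By uniqueness it is $\mathcal H_k$. So $F\mapsto F\circ\varphi$ is a coisometry of $\mathcal H$ onto $\mathcal H_k$ and maps the closed unit ball onto the closed unit ball.

**Pull-back of the integrals.** With $\varphi_*\mu$ the image measure, $\int|F\circ\varphi|^2d\mu=\int|F|^2d(\varphi_*\mu)$, so the supremum in question is $\|\varphi_*\mu\|^2_{Carleson}$. Also $\operatorname{Re}k(x,y)=K(\varphi(x),\varphi(y))$, so the testing supremum is $b(\varphi_*\mu)$. Since $\varphi_*\mu$ is finite, Theorem 2 gives $b(\varphi_*\mu)\le\|\varphi_*\mu\|^2\le C_*\,b(\varphi_*\mu)$. $\square$
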